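# Connected abelian $\bigvee$-definable groups are divisible

## 1. Definable abelian groups and the Euler characteristic

Throughout, $\mathcal M$ is an o-minimal expansion of an ordered group, in a language $L$, and $\mathcal M$ is $\kappa$-saturated with $\kappa>|L|+\aleph_0$. "Bounded" means of cardinality less than $\kappa$, and "definable" means definable with parameters. The ordered group $(M,<,+)$ is abelian and divisible. On $M^n$ we use $\rho(x,y)=\max_i|x_i-y_i|$. For a nonempty definable $S$ the infimum $\rho(x,S)=\inf_{s\in S}\rho(x,s)$ exists and is 1-Lipschitz in $x$. The topology of $M^n$ is called *ambient*.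

We use the following textbook facts (van den Dries, *Tame topology and o-minimal structures*).

- (O1) Cell decomposition: finitely many $A$-definable sets and functions are compatible with a finite partition into $A$-definable cells on which the functions are continuous. A cell of dimension $e$ is mapped homeomorphically by some coordinate projection onto an open cell of $M^e$. In a definable family of finite sets the cardinalities are bounded by one integer (uniform finiteness).
- (O2) Monotonicity: a definable function $(0,\varepsilon_0)\to[0,a]$ has a limit in $[0,a]$ as $\varepsilon\to0^+$. A definable function on $(0,\varepsilon_0)$ with finitely many values is constant near $0$.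
- (O3) Definable choice, also for classes of definable equivalence relations.
- (O4) $[0,a]$ is definably connected: it is not the disjoint union of two nonempty definable relatively open subsets.
- (O5) dcl is a pregeometry. Its dimension satisfies $\dim(x,y/A)=\dim(x/Ay)+\dim(y/A)$, and for $A$-definable $X\neq\emptyset$ with $A$ bounded, $\dim X=\max_{x\in X}\dim(x/A)$. We put $\dim\emptyset=-\infty$. Consequently $\dim$ is invariant under definable bijections, additive on products, and preserved by definable surjections with finite fibers.
- (O6) $\dim(\overline S\setminus S)<\dim S$ for nonempty definable $S$.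
- (O7) Saturation: if a definable set is covered by boundedly many definable sets, finitely many of them cover it. (Otherwise the formulas "$x\in X$, $x\notin X_j$" are finitely satisfiable, so some point of $X$ lies in no $X_j$.) Applied to singletons: a definable set of bounded cardinality is finite.
- (O8) The Euler characteristic $E(X)=\sum_C(-1)^{\dim C}$, over any finite partition of $X$ into cells, is independent of the partition. It is additive on disjoint unions, multiplicative on products, invariant under definable bijections, and equals $|X|$ for finite $X$.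

A definable group is a definable set with a definable group operation. Here is the easy case of our question.

**Proposition 1.1.** Let $U$ be a definable abelian group with no proper definable subgroup of finite index. Then $U$ is divisible.

It suffices to show $pU=U$ for every prime $p$. Write $U[p]=\{x:px=0\}$.

**Step 1: a Cauchy theorem.** We show: if $V$ is a definable abelian group and $q$ is a prime dividing $E(V)$, then $V$ has an element of order $q$. Let $\mathbb Z/q$ act by cyclic shifts on $S=\{(v_1,\dots,v_q)\in V^q:\sum v_j=0\}$. Forgetting the last coordinate is a bijection $S\to V^{q-1}$, so $E(S)=E(V)^{q-1}\equiv0\pmod q$. Orbits have $1$ or $q$ elements. The fixed points are the tuples $(v,\dots,v)$ with $qv=0$, so the fixed point set is in definable bijection with $V[q]$. Off the fixed points, let $D^*$ be the set of tuples that are lexicographically least in their orbit. Then the complement of the fixed points is the disjoint union of the $q$ translates of $D^*$, and its Euler characteristic is $qE(D^*)$. Hence $E(V[q])\equiv E(S)\equiv0\pmod q$. If $V[q]$ were $\{0\}$, we would have $E(V[q])=1$. So $V[q]\ne\{0\}$.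

**Step 2: $U[p]$ is finite.** Suppose $V=U[p]$ is infinite. It is an infinite vector space over $\mathbb Z/p$, so it has a subgroup $F$ of order $p^r$ for every $r$. Let $R$ be the set of lexicographically least elements of the cosets of $F$. Then $V=\bigsqcup_{f\in F}(f+R)$ and $E(V)=p^rE(R)$. As $p^r$ divides $E(V)$ for all $r$, $E(V)=0$. Take a prime $q\neq p$. It divides $0$, so by Step 1 $V$ has an element of order $q$, which is absurd in a group of exponent $p$.

**Step 3: $pU=U$.** The fibers of $x\mapsto px$ are cosets of the finite group $U[p]$, so $\dim pU=\dim U$. By (O3) there is a definable set $R$ of representatives of $U/pU$, and $(r,y)\mapsto r+y$ is a bijection $R\times pU\to U$. So $\dim R=0$ and $R$ is finite. Thus $pU$ has finite index and $pU=U$. $\square$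

What changes if the group is no longer one definable set, but a union of many?

## 2. $\bigvee$-definable groups, and what happens to the three steps

**Definition.** A *$\bigvee$-definable group* is a group $\langle\mathcal U,\cdot\rangle$ such that $\mathcal U=\bigcup_{i\in I}X_i$ is a directed union of definable subsets of $M^n$, for some fixed $n$, with $|I|$ bounded, and such that for all $i,j\in I$ the restriction of the multiplication to $X_i\times X_j$ is a definable function.

**Definition.** A subset $\mathcal V\subseteq\mathcal U$ is *compatible* if $X\cap\mathcal V$ is definable for every definable $X\subseteq\mathcal U$. The group $\mathcal U$ is *connected* if it has no proper compatible subgroup of bounded index.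

**Example 2.1.** A definable group is $\bigvee$-definable with $|I|=1$. Compatible then means definable, and a definable subgroup of bounded index has finite index by (O7). So the hypothesis of Proposition 1.1 is connectedness.

**Example 2.2.** Fix $\alpha>0$ in $M$ and let $H=\bigcup_{m\ge1}(-m\alpha,m\alpha)$, a subgroup of $(M,+)$. It is $\bigvee$-definable. By saturation some $\beta$ exceeds all $m\alpha$, and $H\cap[0,\beta]$ has no supremum $s$ in $M$: if $s\in H$, then $s+\alpha\in H$ is larger; if $s\notin H$, then $s-\alpha\notin H$ is a smaller upper bound. So $H$ is not a compatible subset of the group $M$. As a group in its own right, $H$ is connected. Indeed let $V\subseteq H$ be compatible of bounded index. By (O7) finitely many of the definable sets $[0,\alpha]\cap(c+V)=c+([-c,\alpha-c]\cap V)$ cover $[0,\alpha]$. So one coset contains an interval, and $V$, which contains differences of its points, contains some $(-\varepsilon,\varepsilon)$. Hence all cosets of $V$ are open, $[0,m\alpha]\cap V$ is definable, open with open complement in $[0,m\alpha]$, and contains $0$. By (O4) $[0,m\alpha]\subseteq V$ for all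 $m$, so $V=H$. And $H$ is divisible, since $x/n$ lies between $0$ and $x$.

**Example 2.3.** $\mathbb Z\alpha=\bigcup_m\{-m\alpha,\dots,m\alpha\}$ is $\bigvee$-definable. Its definable subsets are finite (each lies in some $\{-m\alpha,\dots,m\alpha\}$ by (O7)), so all its subsets are compatible. The subgroup $\{0\}$ has bounded index. So $\mathbb Z\alpha$ is not connected, and it is not divisible.

The question is Conjecture C of Pantelis Eleftheriou and Ya'acov Peterzil, "Definable quotients of locally definable groups", arXiv:1103.4770 (2011): is every connected abelian $\bigvee$-definable group divisible? The answer is yes.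

**Theorem 2.4 (Main Theorem).** Let $\mathcal U$ be a connected abelian $\bigvee$-definable group in a sufficiently saturated o-minimal expansion $\mathcal M$ of an ordered group. Then $\mathcal U$ is divisible.

Try to rerun Section 1. Two things break.

First, Step 2 attached an integer $E(V)$ to the group $V=\mathcal U[p]$. Now $V$ is only a union of definable sets, and $E$ does not pass to unions: in Example 2.2, $H$ is exhausted by the intervals $(-m\alpha,m\alpha)$, each with $E=-1$, and also by the intervals $[-m\alpha,m\alpha]$, each with $E=+1$. So we can no longer exclude in this way that $\mathcal U[p]$ has positive dimension.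

Second, in Step 3 we applied the hypothesis to $p\,\mathcal U$, so $p\,\mathcal U$ has to be compatible. A priori $X\cap p\,\mathcal U=\bigcup_j(X\cap pX_j)$ is a bounded union of definable sets, and Example 2.2 shows that such a union need not be definable.

Both would be settled if each definable $X\subseteq\mathcal U$ were a finite union of pieces, each inside one coset of $p\,\mathcal U$. The natural pieces are path connected ones. So let $\gamma$ be a path from $0$ to $u$; we want $u\in p\,\mathcal U$. Lifting $\gamma$ through $x\mapsto px$ is circular: a lift needs solutions of $px=\gamma(t)$, which are what we are looking for. The way out is to produce an element $v$ with $pv=u$ from the path itself: cut $\gamma$ into finitely many pieces and distribute the increments over $p$ classes with equal sums. Then $v$ is the common sum. To start, we need a topology on $\mathcal U$.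

## 3. Generic points and the group topology

From now on $\mathcal U=\bigcup_iX_i$ is an abelian $\bigvee$-definable group, written additively.

**Preliminaries.** These say which operations stay definable. By (O7) and directedness, every definable $X\subseteq\mathcal U$ lies in some $X_i$. Hence $X+Y$ is definable for definable $X,Y\subseteq\mathcal U$. Also $X$ is the directed union of the sets $\{x\in X:\exists y\in X_j\ x+y=0\}$, so it equals one of them, and $-X=\{y\in X_j:\exists x\in X\ x+y=0\}$ is definable. Fix a bounded set $A$ over which all $X_i$ and all restrictions of $+$ to $X_i\times X_j$ are definable. Then $x+y\in\mathrm{dcl}(Axy)$. Moreover $0\in\mathrm{dcl}(A)$, as the unique $x\in X_i$ with $x+x=x$, where $0\in X_i$. Hence $-x\in\mathrm{dcl}(Ax)$.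

**Definition.** Let $d=\max_i\dim X_i\le n$. For bounded $A'\supseteq A$, a point $z\in\mathcal U$ is *generic over $A'$* if $\dim(z/A')=d$.

Generic points exist by (O5). In $\mathcal U=M$, for example, $d=1$ and $z$ is generic over $A'$ exactly when $z\notin\mathrm{dcl}(A')$. Since $w$ and $x+w$ are interdefinable over $A'x$:
$$\text{if } w \text{ is generic over } A'x,\text{ then } x+w \text{ is generic over } A'x.\tag{1}$$

**Lemma 3.1.** Let $Z,Z'$ be $A'$-definable, $z\in Z\cap Z'$, $\dim(z/A')=\dim Z$. Then $Z'$ contains an ambient neighborhood of $z$ in $Z$.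

*Proof.* Otherwise $z\in\overline S\setminus S$ for $S=Z\setminus Z'$. This set is $A'$-definable of dimension $<\dim S\le\dim Z$, contradicting $\dim(z/A')=\dim Z$. $\square$

**Lemma 3.2.** If $f:Z\to M^l$ is $A'$-definable, $z\in Z$ and $\dim(z/A')=\dim Z$, then $f$ is continuous at $z$.

*Proof.* $f$ is continuous on an $A'$-definable cell $C\subseteq Z$ containing $z$. By Lemma 3.1, $C$ contains a neighborhood of $z$ in $Z$. $\square$

**Definition.** For $z$ generic over $A$, let $\mathcal N(z)$ be the filter on $\mathcal U$ generated by the sets $\{y\in Z:\rho(y,z)<\varepsilon\}$, $\varepsilon>0$, where $Z\ni z$ is an $A$-definable subset of $\mathcal U$.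

Any such $Z$ has dimension $d$, so for two choices $Z,Z'$ Lemma 3.1 says that each contains a neighborhood of $z$ in the other. Hence $\mathcal N(z)$ does not depend on $Z$.

**Lemma 3.3.** If $c\in\mathcal U$ and $z$ is generic over $Ac$, then $\mathcal N(z)+c=\mathcal N(z+c)$.

*Proof.* Put $w=z+c$, generic over $Ac$ by (1). Take $A$-definable $Z\ni z$, $Z'\ni w$ in $\mathcal U$. The set $\{y\in Z:y+c\in Z'\}$ is $Ac$-definable and contains $z$, so by Lemma 3.1 it contains a neighborhood of $z$ in $Z$. By Lemma 3.2, $y\mapsto y+c$ is continuous at $z$ on $Z$. So for each $\varepsilon$ there is $\delta$ with $\{y\in Z:\rho(y,z)<\delta\}+c\subseteq\{y'\in Z':\rho(y',w)<\varepsilon\}$, i.e. $\mathcal N(w)\subseteq\mathcal N(z)+c$. The same for the pair $w,-c$ gives $\mathcal N(z)\subseteq\mathcal N(w)-c$. $\square$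

**Lemma 3.4.** The filter $\mathcal N_0:=\mathcal N(z)-z$ is the same for all $z$ generic over $A$. All its members contain $0$.

*Proof.* Let $z,z'$ be generic over $A$, and $w$ generic over $Azz'$. Put $c=w-z$, which is generic over $Az$. Then $\dim(c/A)=d$ and $\dim(z/Ac)=\dim(z,c/A)-\dim(c/A)=2d-d=d$. By Lemma 3.3, $\mathcal N(z)+c=\mathcal N(w)$, so $\mathcal N(z)-z=\mathcal N(w)-w$. Likewise for $z'$. Members of $\mathcal N(z)$ contain $z$. $\square$

**Lemma 3.5.** For every $V\in\mathcal N_0$ there is $W\in\mathcal N_0$ with $W-W\subseteq V$.

*Proof.* Take $g$ generic over $A$ and $h$ generic over $Ag$. Then $h$ and $g+h$ are generic over $A$, and $\dim(g+h,h/A)=\dim(g,h/A)=2d$. Choose $A$-definable $Z_1\ni g+h$, $Z_2\ni h$, $Z_3\ni g$ in $\mathcal U$. The map $(u,v)\mapsto u-v$ on $Z_1\times Z_2$ is $A$-definable, and $\dim(Z_1\times Z_2)=2d$. By Lemma 3.1 the set $\{(u,v)\in Z_1\times Z_2:u-v\in Z_3\}$ contains a neighborhood of $(g+h,h)$ in $Z_1\times Z_2$, and by Lemma 3.2 subtraction is continuous at $(g+h,h)$. As $V+g\in\mathcal N(g)$, there are $N_1\in\mathcal N(g+h)$ and $N_2\in\mathcal N(h)$ with $N_1-N_2\subseteq V+g$.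 Put $W=(N_1-(g+h))\cap(N_2-h)\in\mathcal N_0$. Then $W-W\subseteq N_1-N_2-g\subseteq V$. $\square$

**Proposition 3.6.** Call $O\subseteq\mathcal U$ open if for every $x\in O$ there is $V\in\mathcal N_0$ with $x+V\subseteq O$. This is a group topology $\tau$, with neighborhood filter $x+\mathcal N_0$ at $x$. At every $z$ generic over $A$ this filter is $\mathcal N(z)$.

*Proof.* Clearly $\tau$ is a translation invariant topology, and a neighborhood of $0$ contains a member of $\mathcal N_0$. Conversely let $V\in\mathcal N_0$ and $V^\circ=\{x:\exists W\in\mathcal N_0\ x+W\subseteq V\}$. Then $0\in V^\circ\subseteq V$, and we show that $V^\circ$ is open. Let $x+W\subseteq V$. Choose $W'$ with $W'-W'\subseteq W$ and $W''$ with $W''-W''\subseteq W'$; as $0\in W''$, $-W''\subseteq W'$. For $P=W'\cap W''$ we get $P+P\subseteq W'-(-W'')\subseteq W'-W'\subseteq W$. So $x+y+P\subseteq V$ for all $y\in P$, i.e. $x+P\subseteq V^\circ$. Subtraction is continuous: if $W-W\subseteq V$, then $(x+W)-(y+W)\subseteq x-y+V$. Finally $z+\mathcal N_0=\mathcal N(z)$ by Lemma 3.4. $\square$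

**Example 3.7.** Let $\mathcal U=[0,\alpha)$ with addition modulo $\alpha$. For generic $z\in(0,\alpha)$, $\mathcal N(z)$ is generated by the intervals $(z-\varepsilon,z+\varepsilon)$, so $\mathcal N_0$ is generated by the sets $[0,\varepsilon)\cup(\alpha-\varepsilon,\alpha)$. The topology $\tau$ closes the interval up to a circle. The ambient topology is not a group topology: when $x+y=\alpha$ with $x,y>0$, the sum is $0$, but sums of nearby points can be close to $\alpha$.

Fix $g$ generic over $A$ and $A$-definable $Z\ni g$ in $\mathcal U$. The sets $V_\varepsilon=\{y-g:y\in Z,\ \rho(y,g)<\varepsilon\}$ form a definable family and a basis at $0$. So for definable sets and maps, $\tau$-closure inside a definable set and $\tau$-continuity are definable conditions. Give $\mathcal U^q$ the product topology.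

The next lemma transfers (O6) to $\tau$. It will later turn a partition of a set into finitely many pieces that are open in sets of falling dimension.

**Lemma 3.8.** Let $D\subseteq Y$ be definable subsets of $\mathcal U^q$, $Y\ne\emptyset$. Then $D'=\{y\in D:y\in\tau\text{-cl}(Y\setminus D)\}$ is definable and $\dim D'<\dim Y$.

*Proof.* Definability was just noted. Suppose $\dim D'=\dim Y=e$. Let $A'\supseteq A$ be bounded and contain the parameters of $Y,D,D'$. Take $y\in D'$ with $\dim(y/A')=e$, and $w\in\mathcal U^q$ with $\dim(w/A'y)=qd$. Put $z=y+w$. Then $\dim(z/A'y)=qd$, so each $z_j$ is generic over $A$. Choose $A$-definable $Z^j\ni z_j$ in $\mathcal U$ and let $\mathbf Z=\prod_jZ^j$. By translation, $z\in\tau\text{-cl}((Y\setminus D)+w)$, and by Proposition 3.6 the $\tau$-neighborhoods of $z$ are generated by the ambient balls around $z$ in $\mathbf Z$. So $z$ lies in the ambient closure of $S=((Y\setminus D)+w)\cap\mathbf Z$. But $z\notin S$, since $z-w=y\in D$. So $z\in\overline S\setminus S$, an $A'w$-definable set of dimension $<\dim S\le e$. On the other hand $\dim(w/A'y)=qd=\dim(w/A')$, so additivity gives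 $\dim(y/A'w)=\dim(y/A')$, and $\dim(z/A'w)=\dim(y/A'w)=e$. This is a contradiction. $\square$

## 4. Paths in cells, and reduction to a splitting theorem

**Definition.** A *path* is a definable map $\gamma:[0,a]\to\mathcal U$, $a>0$ in $M$, continuous from the ambient topology to $\tau$.

**Lemma 4.1.** Every definable $X\subseteq\mathcal U$ is a finite disjoint union of cells $C$ for which the inclusion of $C$ (ambient topology) into $(\mathcal U,\tau)$ is continuous.

*Proof.* Induct on $e=\dim X$; for $X=\emptyset$ there is nothing to do. Let $X^c$ be the definable set of $x\in X$ at which $X\hookrightarrow(\mathcal U,\tau)$ is continuous. Let $A''\supseteq A$ be bounded and contain the parameters of $X,X^c$. Let $x\in X$ with $\dim(x/A'')=e$. We show $x\in X^c$. Take $w$ generic over $A''x$ and put $z=x+w$, generic over $A''x$. As in the last proof, $\dim(x/A''w)=e$. Let $Z\ni z$ be an $A$-definable subset of $\mathcal U$. By Lemmas 3.1 and 3.2 over $A''w$, the set $\{y\in X:y+w\in Z\}$ contains a neighborhood of $x$ in $X$, and $y\mapsto y+w$ is ambient-continuous at $x$. So for $V\in\mathcal N_0$, as $z+V\in\mathcal N(z)$,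 all $y\in X$ near $x$ satisfy $y+w\in z+V$, i.e. $y\in x+V$. Hence $x\in X^c$. So $\dim(X\setminus X^c)<e$. Decompose $X^c$ into cells; on each of them the inclusion is continuous. Apply induction to $X\setminus X^c$. $\square$

In Example 3.7 the decomposition is $\{0\}\cup(0,\alpha)$.

**Lemma 4.2.** Any two points of a cell $C\subseteq M^n$ are joined by a definable ambient-continuous map $[0,a]\to C$, for some $a>0$. So any two points of a cell as in Lemma 4.1 are the endpoints of a path in $\mathcal U$.

*Proof.* Maps $[0,a]\to C$ and $[0,b]\to C$ with matching endpoints concatenate to a map on $[0,a+b]$. Induct on $n$; for $n=0$ use a constant map. If $C$ is the graph of a continuous function over a cell $C_0$, lift a map in $C_0$ to the graph. Let $C=\{(x,y):x\in C_0,\ f(x)<y<g(x)\}$. Fix an element $1>0$ of $M$ and let $h:C_0\to M$ be $\frac{f+g}2$ if $f,g$ are finite, $g-1$ if only $f=-\infty$, $f+1$ if only $g=+\infty$, and $0$ if both are infinite. Then $h$ is continuous with graph in $C$. Given $(x,y),(x',y')\in C$, concatenate the vertical segment from $(x,y)$ to $(x,h(x))$, the lift along $h$ of a map in $C_0$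 from $x$ to $x'$, and the vertical segment from $(x',h(x'))$ to $(x',y')$. Vertical segments $t\mapsto(x,y\pm t)$ stay in $C$, as fibers are convex; those of length $0$ are omitted. For the last sentence, compose with the continuous inclusion. $\square$

**Theorem 4.3 (splitting).** Let $p$ be prime, $\gamma:[0,a]\to\mathcal U$ a path, $k=(p-1)d+1$. There are $0=T_0\le T_1\le\dots\le T_{k+1}=a$ and a map $c:\{0,\dots,k\}\to\mathbb Z/p$ such that the sums $\sum_{i\in c^{-1}(g)}\big(\gamma(T_{i+1})-\gamma(T_i)\big)$, $g\in\mathbb Z/p$, are all equal. In particular $\gamma(a)-\gamma(0)\in p\,\mathcal U$.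

The last sentence holds because $\gamma(a)-\gamma(0)$ is the sum of these $p$ equal sums. The number $k$ comes from a count: there are $k$ movable cuts $T_1,\dots,T_k$, and equality of $p$ sums in a group of dimension $d$ is $(p-1)d$ conditions. By hand: for $\mathcal U=M$ and $p=2$, the map $t\mapsto2\gamma(t)-\gamma(0)-\gamma(a)$ takes opposite values at $0$ and $a$, so it vanishes at some $t$ by (O4), and two pieces suffice. This used the order of $M$, which a general $\mathcal U$ does not have. The theorem spends one extra cut and uses only dimension.

**Theorem 4.3 implies Theorem 2.4.** Let $p$ be prime and $X\subseteq\mathcal U$ definable. By Lemma 4.1, Lemma 4.2 and Theorem 4.3, $X$ is a finite union of cells each contained in one coset of $p\,\mathcal U$. So $X\cap p\,\mathcal U$ is a union of some of these cells, hence definable, and $p\,\mathcal U$ is compatible. Each $X_i$ meets only finitely many cosets, so $p\,\mathcal U$ has index at most $|I|\cdot\aleph_0$, which is bounded. As $\mathcal U$ is connected, $p\,\mathcal U=\mathcal U$. This holds for every prime $p$, so $\mathcal U$ is divisible. $\square$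

## 5. The space of cut-and-color choices

Let $p$ be prime, $G=\mathbb Z/p$ written multiplicatively, $k\ge1$, $a>0$.

**Definition.** Let $\mathcal K$ be the simplicial complex with vertices $(i,g)$, $0\le i\le k$, $g\in G$, whose simplices are the nonempty sets containing at most one $(i,g)$ for each $i$. Let
$$E=\Big\{x=(x_{i,g})\in M_{\ge0}^{(k+1)p}:\ \sum x_{i,g}=a,\ \{(i,g):x_{i,g}\ne0\}\in\mathcal K\Big\}.$$
$G$ acts on $\mathcal K$ by $h(i,g)=(i,hg)$ and on $E$ by $(hx)_{i,hg}=x_{i,g}$.

A point of $E$ is a choice of lengths for $k+1$ consecutive pieces of $[0,a]$ together with one color in $G$ for each piece of positive length. For $p=2$, $k=1$, $\mathcal K$ is a cycle of four edges (the boundary of a square); for $p=2$, $k=2$, it is the boundary of an octahedron.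

The action on $E$ permutes coordinates, so it is isometric. If $h\ne1$ and $\sigma$ is a simplex containing $(i,g)$, then $h\sigma$ contains $(i,hg)\neq(i,g)$, so $h\sigma\ne\sigma$. Since $hx$ has support $h(\operatorname{supp}x)$, $G$ acts freely on $E$ as well.

**Proposition 5.1.** Let $k\ge1$ and $0\le m<k$. There do not exist definable open $C_0,\dots,C_m\subseteq E$ with $hC_i\cap C_i=\emptyset$ for all $i$ and all $1\ne h\in G$, and $\bigcup_{i,h}hC_i=E$.

This is a theorem of Borsuk–Ulam–Dold type. Check $k=1$, $m=0$: $E$ is the union of segments given by the complete bipartite graph on $p+p$ vertices, which is connected, so by (O4) $E$ is definably connected. The sets $hC_0$ would partition $E$ into $p$ nonempty definable open sets, which is impossible. The general case takes Sections 6 and 7. First we deduce Theorem 4.3. The usual Borsuk–Ulam target is a vector space; ours is a group without linear structure. So we use a form that speaks only of open covers, and produce the cover from dimension alone.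

**Proof of Theorem 4.3 from Proposition 5.1.** Let $m=(p-1)d$ and $k=m+1$.

**Step 1: encode the splitting as a fixed value.** For $x\in E$ put $s_i=\sum_gx_{i,g}$, $T_i=s_0+\dots+s_{i-1}$ (so $T_0=0$, $T_{k+1}=a$), and define $F:E\to\mathcal U^G$ by
$$F(x)_g=\sum_{i=0}^k\big(\gamma(T_i+x_{i,g})-\gamma(T_i)\big).\tag{2}$$
$F$ is definable, and continuous from the ambient topology to the product of $\tau$, because $\gamma$ is continuous and $\tau$ is a group topology. For each $i$ at most one $x_{i,g}$ is nonzero, and it then equals $s_i$. So $F(x)_g$ is the sum of $\gamma(T_{i+1})-\gamma(T_i)$ over those $i$ with $x_{i,g}\ne0$. If $s_i=0$, then $\gamma(T_{i+1})-\gamma(T_i)=0$; hence $\sum_gF(x)_g=\gamma(a)-\gamma(0)=:u$.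

Let $G$ act on $\mathcal U^G$ by $(hv)_{hg}=v_g$; this permutes coordinates, so it acts by $\tau$-homeomorphisms. As the $T_i$ are $G$-invariant, $F(hx)_{hg}=F(x)_g$, i.e. $F(hx)=hF(x)$. If $hv=v$ for some $h\ne1$, then $v_{hg}=v_g$ for all $g$, and $v$ is constant because $h$ generates $G$. So if some $F(x)$ is fixed by some $h\ne1$, the theorem holds for the $T_i(x)$: let $c(i)=g$ if $x_{i,g}\ne0$, and $c(i)$ arbitrary if $s_i=0$.

**Step 2: if not, we get a free action on a small set.** Suppose no $F(x)$ is fixed by any $h\ne1$. Then $G$ acts freely on the nonempty definable invariant set $Y=F(E)\subseteq\{v\in\mathcal U^G:\sum_gv_g=u\}$. Dropping one coordinate is injective on $Y$, with image in some $X_i^{p-1}$, so $\dim Y\le(p-1)d=m$.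

**Step 3: color $Y$ in $m+1$ layers.** We build definable $D_0,\dots,D_m\subseteq Y$ whose translates cover $Y$. Put $Y_0=Y$. Given a nonempty definable $G$-invariant $Y_i\subseteq Y$, let
$$D_i^*=\{y\in Y_i:y<_{\mathrm{lex}}hy\text{ for all }h\ne1\}.$$
This is the trick of Section 1: orbits have $p$ distinct elements, so $Y_i=\bigsqcup_hhD_i^*$. The set $D_i^*$ need not be open, so take its relative $\tau$-interior
$$D_i=\{y\in Y_i:y\notin\tau\text{-cl}(Y_i\setminus D_i^*)\}\subseteq D_i^*,$$
which is definable and relatively $\tau$-open in $Y_i$, and leave the rest for the next layer: $Y_{i+1}=Y_i\setminus\bigcup_hhD_i=\bigcup_hh(D_i^*\setminus D_i)$. It is definable and invariant. Since $D_i^*\setminus D_i=\{y\in D_i^*:y\in\tau\text{-cl}(Y_i\setminus D_i^*)\}$, Lemma 3.8 gives $\dim Y_{i+1}<\dim Y_i$. If $Y_i=\emptyset$, let $D_i=Y_{i+1}=\emptyset$. As $\dim Y_0\le m$, we get $Y_{m+1}=\emptyset$ and $Y=\bigcup_{i\le m,\,h\in G}hD_i$.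

**Step 4: pull back and thicken.** Let $P_i=F^{-1}(D_i)$ and $Z_i=F^{-1}(Y_i)$. The sets $hP_i=F^{-1}(hD_i)$, $h\in G$, are pairwise disjoint and relatively open in $Z_i$, but perhaps not open in $E$. Let $C_i=\emptyset$ if $P_i=\emptyset$, and otherwise
$$C_i=\{x\in E:\rho(x,P_i)<\rho(x,hP_i)\text{ for all }h\ne1\}.$$
$C_i$ is definable and open in $E$. We have $P_i\subseteq C_i$: for $x\in P_i$, some neighborhood of $x$ in $Z_i$ lies in $P_i$, hence misses $hP_i\subseteq Z_i$ for $h\ne1$, so $\rho(x,hP_i)>0=\rho(x,P_i)$. As $G$ acts isometrically, $hC_i=\{x:\rho(x,hP_i)<\rho(x,h'P_i)\text{ for all }h'\ne h\}$, so $hC_i\cap C_i=\emptyset$ for $h\neq1$. Finally $\bigcup_{i,h}hC_i\supseteq\bigcup_{i,h}hP_i=F^{-1}(Y)=E$. This contradicts Proposition 5.1, as $m<k$. $\square$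

## 6. Chains of small tuples on cubes and simplices

It remains to prove Proposition 5.1. It needs some homology of simplices, in a structure where no multiplication of elements of $M$ is given, so we do not have straight-line homotopies with parameters in $M$. We work instead with tuples of points that are small for a cover. In this section and the next, topology is ambient.

**Definition.** A *cover* is a finite cover of a nonempty definable set by definable relatively open subsets. The *common refinement* of finitely many covers consists of the intersections of one member from each. For a cover $\mathcal O$ of $K$ and $Z\subseteq K$, let $S_q(\mathcal O|Z)$ be the free abelian group on the $(q+1)$-tuples of points of $Z$ all lying in a common member of $\mathcal O$ ("$\mathcal O$-small tuples"), with $\partial(x_0,\dots,x_q)=\sum_j(-1)^j(x_0,\dots,\widehat{x_j},\dots,x_q)$. Let $\tilde S_*$ be the complex augmented by the sum of coefficients $S_0\to\mathbb Z$, and $S_*(\mathcal O)=S_*(\mathcal O|K)$. A *reduced cycle* is a cycle of $\tilde S_*$; in degree $0$ this means coefficient sum $0$.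

If $\mathcal O'$ refines $\mathcal O$, then $S_*(\mathcal O'|Z)\subseteq S_*(\mathcal O|Z)$. The complex $S_*(T)$ of *all* tuples of a nonempty set $T$ has trivial reduced homology: prefixing a fixed point $e$ gives $\partial(e,x_0,\dots,x_q)=(x_0,\dots,x_q)-\sum_j(-1)^j(e,x_0,\dots,\widehat{x_j},\dots,x_q)$.

**Example 6.1.** Cover $[0,a]$ by $[0,b')$ and $(b,a]$ with $0<b<b'<a$. If $x\le b$ and $y\ge b'$, then $(x,y)$ is not small, but $(y)-(x)=\partial\big((x,z)+(z,y)\big)$ for any $z\in(b,b')$.

**Example 6.2.** One cover is not enough to get acyclicity. Fix $e>0$ and cover $[0,6e]$ by $O_1=[0,2e)\cup(5e,6e]$, $O_2=(e,4e)$, $O_3=(3e,\tfrac{11}2e)$. Pick $x\in(e,2e)$, $y\in(3e,4e)$, $z\in(5e,\tfrac{11}2e)$. Then $(x,y)+(y,z)+(z,x)$ is a cycle of small pairs. It bounds no small chain. To see this, let $\eta=0$ on $[0,2e)$, $\eta=1$ on $(5e,6e]$, and put $\lambda(s,t)=\eta(t)-\eta(s)$ for $O_1$-small pairs and $\lambda=0$ for $O_2$- or $O_3$-small pairs. This is consistent, since $O_1\cap O_2=(e,2e)$ and $O_1\cap O_3=(5e,\tfrac{11}2e)$, and $\lambda$ vanishes on boundaries of small triples; but its value on the cycle is $-1$.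 So we pass to a finer cover and fill its cycles in the original one.

**Lemma 6.3.** Let $B\subseteq M^r$ be definable and nonempty, $K=B\times[0,a]$, $\mathcal O$ a cover of $K$. There are a cover $\mathcal W$ of $B$ and a cover $\mathcal O'$ of $K$ refining $\mathcal O$ such that for every finite nonempty $X\subseteq B$ contained in a member of $\mathcal W$:
(i) every reduced cycle of $\tilde S_q(\mathcal O'|X\times[0,a])$, $q\ge0$, bounds in $\tilde S_{q+1}(\mathcal O|X\times[0,a])$;
(ii) $X\times\{0\}$ is contained in a member of $\mathcal O$.

*Proof.* **Step 1: subdivide each fiber.** We cut $\{x\}\times[0,a]$ so finely that any two adjacent pieces lie together in one member of $\mathcal O$. For $x\in B$, $O\in\mathcal O$ let $O_x=\{y:(x,y)\in O\}$, relatively open in $[0,a]$. Let $0=b_0<b_1<\dots<b_{s+1}=a$ enumerate $0$, $a$ and the boundary points in $[0,a]$ of all the $O_x$; by (O1) $s=s(x)$ is uniformly bounded. Each $(b_l,b_{l+1})$ is contained in or disjoint from $O_x$. So if $b_l\in O_x$, then, $O_x$ being open, it contains the intervals $(b_{l-1},b_l)$ and $(b_l,b_{l+1})$ where they exist. Insert in each gap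 $u_l=b_l+\frac13(b_{l+1}-b_l)$ and $w_l=b_l+\frac23(b_{l+1}-b_l)$, and let $0=c_0<c_1<\dots<c_N=a$ be the resulting list, $N=3(s+1)\ge3$. For $1\le i\le N-1$ the interval $[c_{i-1},c_{i+1}]$ lies in some $O_x$: it is $[w_{l-1},u_l]$ or $[b_l,w_l]$, which lie in any $O_x\ni b_l$, or $[u_l,b_{l+1}]$, which lies in any $O_x\ni b_{l+1}$. For each $i$ take the first suitable $O$ in a fixed enumeration of $\mathcal O$. All this is definable in $x$. So $B$ is a finite disjoint union of cells $D$ such that on $D$ the number $N=N_D$ and the chosen members $O_{D,i}$ are constant and the $c_i$ are continuous.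

**Step 2: extend the subdivision to an open neighborhood of $D$.** Let $\pi$ be a coordinate projection mapping $D$ homeomorphically onto an open cell, $R=\{x\in B:\pi(x)\in\pi(D)\}$, which is open in $B$, and $f_i=c_i\circ(\pi|_D)^{-1}\circ\pi$ on $R$. These are continuous, $0=f_0<\dots<f_N=a$, and $f_i=c_i$ on $D$. Let
$$V_D=\{x\in R:\{x\}\times[f_{i-1}(x),f_{i+1}(x)]\subseteq O_{D,i}\ \ (1\le i\le N-1)\}\supseteq D.$$
We claim that $V_D$ is open in $B$. Otherwise, $R$ being open in $B$, there is $x^*\in V_D$ such that for every $\varepsilon>0$ there are $i\in\{1,\dots,N-1\}$, $x\in R$ with $\rho(x,x^*)<\varepsilon$, and $y\in[f_{i-1}(x),f_{i+1}(x)]$ with $(x,y)\notin O_{D,i}$. The least such $i$ is a definable function of $\varepsilon$ with finitely many values, so it is constant, say $i$, for small $\varepsilon$. By definable choice there are definable $x(\varepsilon),y(\varepsilon)$ as above. By (O2) $y(\varepsilon)$ has a limit $y^*\in[0,a]$ as $\varepsilon\to0^+$, and $y^*\in[f_{i-1}(x^*),f_{i+1}(x^*)]$ by continuity of the $f$'s. So $(x^*,y^*)\in O_{D,i}$, which is open in $K$; hence $(x(\varepsilon),y(\varepsilon))\in O_{D,i}$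 for small $\varepsilon$, a contradiction. So $\{V_D\}_D$ is a cover of $B$.

For $1\le i\le N-1$ let $J_i^D$ be the set of $(x,y)\in V_D\times[0,a]$ with $y>f_{i-1}(x)$ (omitted if $i=1$) and $y<f_{i+1}(x)$ (omitted if $i=N-1$). It is open in $K$ and contained in $O_{D,i}$. The $J_i^D$ cover $V_D\times[0,a]$. If $l\ge i+2$, then $J_i^D\cap J_l^D=\emptyset$, because $y<f_{i+1}(x)\le f_{l-1}(x)$ on the first set and $y>f_{l-1}(x)$ on the second. And $J_i^D\cap J_{i+1}^D$ meets every fiber over $V_D$, since it contains the points with $f_i(x)<y<f_{i+1}(x)$.

**Step 3: define $\mathcal W$ and $\mathcal O'$.** We shrink the $V_D$ to closed sets so that the $J_i^D$ can be completed to covers of $K$. Let $d_D(x)=\rho(x,B\setminus V_D)$ (a fixed positive constant if $V_D=B$), $\mu=\max_Dd_D$, and $W_D=\{x\in B:2d_D(x)\ge\mu(x)\}$. As $V_D$ is open in $B$, $d_D(x)>0$ exactly for $x\in V_D$, and $\mu>0$ on $B$. So $W_D$ is closed in $B$, $W_D\subseteq V_D$, and the open sets $\{2d_D>\mu\}\subseteq W_D$ cover $B$. Let $\mathcal W=\{\{2d_D>\mu\}\}_D$, and let $\mathcal O'$ be the common refinement of $\mathcal O$ and all the covers $\{J_i^D\}_i\cup\{K\setminus(W_D\times[0,a])\}$.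

**Step 4: verify (i) and (ii).** Let $X$ be finite, nonempty and contained in a member of $\mathcal W$; so $X\subseteq W_D$ for some $D$. Let $T=X\times[0,a]$ and $T_i=T\cap J_i^D\ne\emptyset$. Then $X\times\{0\}\subseteq T_1\subseteq O_{D,1}$, which is (ii). An $\mathcal O'$-small tuple in $T$ does not lie in $K\setminus(W_D\times[0,a])$, so it lies in some $T_i$. Hence
$$S_*(\mathcal O'|T)\subseteq R_*:=\sum_iS_*(T_i)\subseteq S_*(\mathcal O|T),$$
and it remains to see that $\tilde R_*$ is acyclic. Let $R^{\le i}=\sum_{l\le i}S_*(T_l)$. All these groups are spanned by tuples, and $T_l\cap T_{i+1}=\emptyset$ for $l<i$, so $R^{\le i}\cap S_*(T_{i+1})=S_*(T_i\cap T_{i+1})$. As $T_i\cap T_{i+1}\ne\emptyset$, the first and last summands in the exact sequence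
$$0\to\tilde S_*(T_i\cap T_{i+1})\to\tilde R^{\le i}\oplus\tilde S_*(T_{i+1})\to\tilde R^{\le i+1}\to0$$
coming from full tuple complexes, $\tilde S_*(T_i\cap T_{i+1})$ and $\tilde S_*(T_{i+1})$, are acyclic. So acyclicity of $\tilde R^{\le i}$ gives that of $\tilde R^{\le i+1}$. Start with $R^{\le1}=S_*(T_1)$. This proves (i). $\square$

**Lemma 6.4.** Let $q_0\ge0$, and let $K$ be $[0,a]^r$ or $\Delta_r=\{0\le t_1\le\dots\le t_r\le a\}$. Every cover $\mathcal O$ of $K$ has a refinement $\mathcal O'$ such that every reduced cycle of $\tilde S_q(\mathcal O')$, $0\le q\le q_0$, bounds in $\tilde S_{q+1}(\mathcal O)$.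

*Proof.* **Step 1: covers for the cube.** The plan is to push a cycle down to the face $y=0$ by a prism operator and to induct on $r$. For $r=0$, $K$ is a point and $\mathcal O'=\mathcal O$ works. Let $r\ge1$, $B=[0,a]^{r-1}$, $K=B\times[0,a]$. Each degree of the prism operator costs one refinement: put $\mathcal O^{(q_0+1)}=\mathcal O$, and for $j=q_0,\dots,0$ let $(\mathcal O^{(j)},\mathcal W^{(j)})$ be the pair $(\mathcal O',\mathcal W)$ obtained from $\mathcal O^{(j+1)}$ by Lemma 6.3. Let $\mathcal Q=\{\{x:(x,0)\in O\}:O\in\mathcal O\}$, a cover of $B$, and let $\mathcal Q'$ be a refinement of it given by the induction hypothesis. Let $\mathcal O'$ be the common refinement of $\mathcal O^{(0)}$ and the preimages in $K$ of $\mathcal W^{(0)},\dots,\mathcal W^{(q_0)},\mathcal Q'$. For an $\mathcal O'$-small tuple $t$ let $X(t)\subseteq B$ be the set of $B$-components of its points; it lies in a member of each $\mathcal W^{(j)}$ and of $\mathcal Q'$. Let $\pi(x,y)=(x,0)$.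

**Step 2: the prism operator.** We construct inductively homomorphisms $H_q:S_q(\mathcal O')\to S_{q+1}(\mathcal O^{(q+1)})$, $0\le q\le q_0$, with $H_{-1}=0$, $H_q(t)\in S_{q+1}(\mathcal O^{(q+1)}|X(t)\times[0,a])$ and
$$\partial H_q(t)=t-\pi t-H_{q-1}(\partial t).\tag{3}$$
*The right side lies in $S_q(\mathcal O^{(q)}|X(t)\times[0,a])$.* The tuple $t$ is $\mathcal O^{(0)}$-small, hence $\mathcal O^{(q)}$-small. For $H_{q-1}(\partial t)$ use $X(t')\subseteq X(t)$ for the faces $t'$ of $t$. For $\pi t$: if $q=0$ it is a single point; if $q\ge1$, $X(t)$ lies in a member of $\mathcal W^{(q-1)}$, and Lemma 6.3(ii), for the pair made from $\mathcal O^{(q)}$, puts $X(t)\times\{0\}$ in a member of $\mathcal O^{(q)}$. *The right side is a reduced cycle.* For $q=0$ its augmentation is $1-1=0$. For $q\ge1$, by (3) one degree lower, its boundary is $\partial t-\pi\partial t-(\partial t-\pi\partial t-H_{q-2}(\partial\partial t))=0$. So by Lemma 6.3(i) for $\mathcal W^{(q)}$ the right side bounds in $S_{q+1}(\mathcal O^{(q+1)}|X(t)\times[0,a])$, and we let $H_q(t)$ be a chain with this boundary.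

**Step 3: conclusion for the cube.** Let $z$ be a reduced cycle of $\tilde S_q(\mathcal O')$, $0\le q\le q_0$. By (3), $z-\pi z=\partial H_q(z)$ with $H_q(z)\in S_{q+1}(\mathcal O)$. The projection of $z$ to $B$ is a reduced cycle of $\tilde S_q(\mathcal Q')$, so it bounds in $\tilde S_{q+1}(\mathcal Q)$. Applying $x\mapsto(x,0)$, $\pi z$ bounds in $\tilde S_{q+1}(\mathcal O)$. So $z$ bounds there.

**Step 4: simplices.** These are retracts of cubes: sorting coordinates is a definable continuous retraction $s:[0,a]^r\to\Delta_r$ (its coordinates are min–max expressions). Given $\mathcal O$ on $\Delta_r$, let $\mathcal P$ be a refinement of $s^{-1}\mathcal O$ as in the cube case, and $\mathcal O'=\{P\cap\Delta_r:P\in\mathcal P\}$. It refines $\mathcal O$, as $s$ is the identity on $\Delta_r$. A reduced cycle $z$ of $\tilde S_q(\mathcal O')$, $q\le q_0$, is $\partial w$ with $w\in\tilde S_{q+1}(s^{-1}\mathcal O)$. So $z=s_*z=\partial s_*w$ with $s_*w\in\tilde S_{q+1}(\mathcal O)$. $\square$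

## 7. A trace argument for free $\mathbb Z/p$-covers

We now prove Proposition 5.1. Orient the simplices of $\mathcal K$ by the order of the indices $i$. As $G$ does not change the $i$'s, it preserves orientations; so $G$ permutes the basis of simplices of $C_q(\mathcal K)$ freely and without signs. For an $r$-simplex $\sigma$, the set $|\sigma|=\{x\in E:\operatorname{supp}x\subseteq\sigma\}$ is closed in $E$ and, by taking partial sums, definably homeomorphic to $\Delta_r$.

**Lemma 7.1.** $\tilde H_q(\mathcal K)=0$ for $q\ne k$.

*Proof.* A possibly empty simplex of $\mathcal K$ is a choice, for each $i\in\{0,\dots,k\}$, of either some $g\in G$ or nothing. So, up to a shift of degree by one, the augmented chain complex is the tensor product of $k+1$ copies of the augmentation complex $\mathbb Z[G]\to\mathbb Z$ in degrees $1,0$; the signs of the tensor differential are those of our orientations. Each factor is free with homology only in degree $1$, free of rank $p-1$. By Künneth the product has homology only in degree $k+1$, which is degree $k$ for $\mathcal K$. $\square$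

*Proof of Proposition 5.1.* Suppose $C_0,\dots,C_m$ exist, and let $\mathcal C=\{hC_i\}$, a $G$-invariant cover of $E$.

**Step 1: the nerve is a small subcomplex of $\mathcal K$.** Let $N$ be the complex on the indices $(i,h)$ with $C_i\ne\emptyset$, whose simplices are the nonempty sets $s$ with $\bigcap_{(i,h)\in s}hC_i\ne\emptyset$. As $hC_i\cap h'C_i=\emptyset$ for $h\ne h'$, a simplex contains at most one $(i,h)$ for each $i\le m$. Since $m<k$, $N$ is a $G$-invariant subcomplex of $\mathcal K$, with $\dim N\le m$. With orientation by $i$, $C_*(N)\subseteq C_*(\mathcal K)$ is a subcomplex of $\mathbb Z[G]$-modules. We shall construct augmentation-preserving $\mathbb Z[G]$-chain maps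
$$C_*(\mathcal K)\xrightarrow{\ \varphi\ }S_*(\mathcal C)\xrightarrow{\ \psi\ }C_*(N)\subseteq C_*(\mathcal K).$$

**Step 2: the covers needed for $\varphi$.** Put $\mathcal O_k=\mathcal C$. Given a $G$-invariant cover $\mathcal O_j$ of $E$, we find a $G$-invariant refinement $\mathcal O_{j-1}$ such that for every simplex $\sigma$ of $\mathcal K$, each reduced cycle of degree $\le k$ (and $\geq 0$) of $\tilde S_*(\mathcal O_{j-1}|\,|\sigma|)$ bounds in $\tilde S_*(\mathcal O_j|\,|\sigma|)$. Lemma 6.4, applied to the restriction of $\mathcal O_j$ to $|\sigma|$ with $q_0=k$, gives a suitable cover $\mathcal O'_\sigma$ of $|\sigma|$. The sets $O'\cup(E\setminus|\sigma|)$, $O'\in\mathcal O'_\sigma$, are open in $E$, because $|\sigma|\setminus O'$ is closed in the closed set $|\sigma|$; they form a cover of $E$ whose restriction to $|\sigma|$ is $\mathcal O'_\sigma$. Take the common refinement of $\mathcal O_j$ and all these covers, and then the common refinement of all $G$-translates of the result. In this way we get $\mathcal O_k,\mathcal O_{k-1},\dots,\mathcal O_0$.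

**Step 3: the map $\varphi$.** It replaces simplices by small chains. Let $\varphi_0$ send a vertex $v$ to the point of $|v|$. For $1\le q\le k$, choose for representatives $\sigma$ of the $G$-orbits of $q$-simplices a chain $\varphi_q(\sigma)\in S_q(\mathcal O_q|\,|\sigma|)$ with $\partial\varphi_q(\sigma)=\varphi_{q-1}(\partial\sigma)$. It exists: $\varphi_{q-1}(\partial\sigma)$ lies in $S_{q-1}(\mathcal O_{q-1}|\,|\sigma|)$, as $|\sigma'|\subseteq|\sigma|$ for faces $\sigma'$ of $\sigma$, and it is a reduced cycle. Extend equivariantly; this is consistent because $G$ acts freely on simplices and $\mathcal O_q$ is invariant. All $S_q(\mathcal O_q)\subseteq S_q(\mathcal C)$.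

**Step 4: the map $\psi$.** It replaces small tuples by chains of the nerve. For a $\mathcal C$-small tuple $t=(x_0,\dots,x_q)$ let $\Phi(t)$ be the subcomplex of $N$ of those simplices $s$ such that some $x_j$ lies in $\bigcap_{(i,h)\in s}hC_i$. Let $o$ be an index whose set contains all $x_j$. Then $\{o\}\in\Phi(t)$, and $s\in\Phi(t)$ implies $s\cup\{o\}\in\Phi(t)$. So $\Phi(t)$ is a cone with apex $o$ and has trivial reduced homology. Also $\Phi(t')\subseteq\Phi(t)$ for faces $t'$ of $t$, and $\Phi(gt)=g\Phi(t)$. As $G$ acts freely on $E$, it acts freely on $\mathcal C$-small tuples. Define $\psi$ inductively with $\psi_q(t)\in C_q(\Phi(t))$: for representatives $t$ of the orbits, let $\psi_0(t)$ be a vertex of $\Phi(t)$; for $q\ge1$, $\psi_{q-1}(\partial t)$ is a reduced cycle of $C_*(\Phi(t))$, and we let $\psi_q(t)\in C_q(\Phi(t))$ have this boundary. Extend equivariantly.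

**Step 5: compare two computations of a trace.** Let $\theta=\psi\varphi:C_*(\mathcal K)\to C_*(N)\subseteq C_*(\mathcal K)$, and $\Lambda=\sum_q(-1)^q\operatorname{tr}\theta_q$. Work over $\mathbb Q$. For the finite-dimensional complex $C_*(\mathcal K;\mathbb Q)$ with cycles $\mathcal Z_q$ and boundaries $\mathcal B_q$, additivity of the trace in $0\to\mathcal Z_q\to C_q\to\mathcal B_{q-1}\to0$ and $0\to\mathcal B_q\to\mathcal Z_q\to H_q\to0$ gives the Hopf trace formula $\Lambda=\sum_q(-1)^q\operatorname{tr}H_q(\theta;\mathbb Q)$. By Lemma 7.1 and $k\ge1$, only degrees $0$ and $k$ contribute. $H_0=\mathbb Q$ via the augmentation, and $\theta$ is the identity there. $H_k\subseteq C_k(\mathcal K;\mathbb Q)$, and $\theta_k=0$ because $C_k(N)=0$. So $\Lambda=1$.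

On the other hand $\theta_q$ commutes with $G$, which permutes the basis of $C_q(\mathcal K)$ freely without signs. So the diagonal entries of $\theta_q$ are constant on orbits, which have length $p$, and $p\mid\operatorname{tr}\theta_q$ for all $q$. Hence $p\mid\Lambda=1$, a contradiction. $\square$

This proves Proposition 5.1, hence Theorem 4.3 (Section 5) and Theorem 2.4 (Section 4).

## 8. The smallest compatible subgroup of bounded index, and torsion

The same tools describe abelian $\bigvee$-definable groups that need not be connected, and recover the finiteness of torsion from which Section 1 started.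

**Theorem 8.1.** Let $\mathcal U$ be an arbitrary abelian $\bigvee$-definable group, $d=\max_i\dim X_i$.

1. $\mathcal U$ has a smallest compatible subgroup of bounded index, $\mathcal U^0=\{\gamma(a):\gamma:[0,a]\to\mathcal U\text{ a path with }\gamma(0)=0\}$. It is connected and divisible. A subgroup of $\mathcal U$ is compatible of bounded index iff it contains $\mathcal U^0$.
2. As abstract groups $\mathcal U\cong\mathcal U^0\times\mathcal U/\mathcal U^0$. So $\mathcal U$ is divisible iff the bounded group $\mathcal U/\mathcal U^0$ is. For every $n\ge1$, $n\,\mathcal U$ is compatible of bounded index. Every bounded abelian group occurs as some $\mathcal U/\mathcal U^0$.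
3. For every $n\ge1$, the torsion subgroup $\mathcal U[n]$ is bounded and meets every definable subset of $\mathcal U$ in a finite set.
4. If $u=\gamma(a)$ for a path $\gamma$ with $\gamma(0)=0$ and $p$ is prime, then $u=pv$ with $v$ a sum of at most $\left\lfloor\frac{(p-1)d+2}{p}\right\rfloor$ terms $\gamma(t')-\gamma(t)$, $t\le t'$.

*Proof.* **Part 1: subgroups containing $\mathcal U^0$.** $\mathcal U^0$ is a subgroup: constant paths give $0$; concatenate $\gamma$ with $\gamma(a)+\gamma'$ for sums; negate paths for inverses. If $\delta:[0,b]\to\mathcal U$ is a path, then $\delta-\delta(0)$ is a path from $0$, so $\delta(b)-\delta(0)\in\mathcal U^0$. So by Lemmas 4.1 and 4.2 every definable $X\subseteq\mathcal U$ is a finite union of cells, each in one coset of $\mathcal U^0$. Thus if a subgroup contains $\mathcal U^0$, its intersection with $X$ is a union of some of these cells, and $X$ meets finitely many of its cosets. Hence it is compatible, and its index is at most $|I|\cdot\aleph_0$.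

**Part 1: the converse.** Let $H$ be compatible of bounded index. For definable $X\subseteq\mathcal U$ and $c\in\mathcal U$, $X\cap(c+H)=c+((X-c)\cap H)$ is definable, and by (O7) finitely many such sets cover $X$. Take $X_i$ with $\dim X_i=d$: some $S=X_i\cap(c+H)$ has dimension $d$. Let $A'\supseteq A$ be bounded with $S$ $A'$-definable, and $z\in S$ generic over $A'$. By Lemma 3.1, $S$ contains a neighborhood of $z$ in $X_i$, so $S\in\mathcal N(z)$ and $S-z\in\mathcal N_0$. As $S-z\subseteq H$, $H$ and its cosets are $\tau$-open. For a path $\gamma$ with $\gamma(0)=0$, finitely many cosets of $H$ meet the definable set $\gamma([0,a])$, each in a definable set, and their preimages partition $[0,a]$ into finitely many definable open sets. By (O4) there is only one, so $\gamma(a)\in H$. Thus $\mathcal U^0\subseteq H$.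

**Part 1: connectedness and divisibility.** $\mathcal U^0=\bigcup_i(X_i\cap\mathcal U^0)$ is a $\bigvee$-definable group, as $\mathcal U^0$ is compatible. Let $\mathcal V$ be a compatible subgroup of bounded index in $\mathcal U^0$. For definable $X\subseteq\mathcal U$, $X\cap\mathcal V=(X\cap\mathcal U^0)\cap\mathcal V$ is definable, and $\mathcal V$ has bounded index in $\mathcal U$. So $\mathcal V\supseteq\mathcal U^0$, hence $\mathcal V=\mathcal U^0$. Thus $\mathcal U^0$ is connected, and it is divisible by Theorem 2.4.

**Part 2.** A divisible subgroup of an abelian group is a direct summand; this gives the first two sentences. Since $n\,\mathcal U\supseteq n\,\mathcal U^0=\mathcal U^0$, part 1 applies to $n\,\mathcal U$. Let $\Lambda$ be a bounded abelian group. Choose an injection $\Lambda\to M$ (by (O7) $|M|\ge\kappa$). The union of the finite subsets of the image, with the transported operation, is a $\bigvee$-definable group of dimension $0$. Every point $z$ is generic over $A$ and lies in a finite $A$-definable set, so $\{z\}\in\mathcal N(z)$ and $\tau$ is discrete. The image of a path lies in a finite set, so the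 path is constant by (O4). Hence $\mathcal U^0$ is trivial and $\mathcal U/\mathcal U^0\cong\Lambda$.

**Part 3.** For definable $X\subseteq\mathcal U$ the set $X\cap\mathcal U[n]=\{x\in X:nx=0\}$ is definable. So $\mathcal U[n]$ is a compatible subgroup, hence itself an abelian $\bigvee$-definable group. By part 1, $\mathcal U[n]^0$ is divisible; its exponent divides $n$, so each of its elements is $ny=0$ for some $y\in\mathcal U[n]^0$, and it is trivial. As it has bounded index in $\mathcal U[n]$, the group $\mathcal U[n]$ is bounded. By (O7) the definable set $X\cap\mathcal U[n]$, being of bounded cardinality, is finite.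

**Part 4.** Theorem 4.3 distributes $k+1=(p-1)d+2$ subintervals among $p$ classes with equal sums. Let $v$ be the common value; then $u=pv$. Compute $v$ from the class with fewest members, which has at most $\left\lfloor\frac{(p-1)d+2}{p}\right\rfloor$ members. $\square$
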